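# Intersection-free matchings against a monotone path in the online ordered Ramsey game

## 1. Serial matchings and a stack of blue vertices

**The game.** An *ordered graph* is a graph with a linear order on its vertices. Subgraphs inherit the order, and copies must preserve it. The ordered path $P_n$ has vertices $v_1<v_2<\dots<v_n$ and edges $v_iv_{i+1}$. For ordered graphs $G,H$, two players play on an infinite linearly ordered vertex set, say $\mathbb N$. On each turn Builder draws an edge and Painter colors it red or blue. The game ends when there is a red copy of $G$ or a blue copy of $H$. Builder wants few turns, Painter wants many, and $r_o(G,H)$ is the number of turns under optimal play.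

Here $H=P_n$, with $G$ fixed and $n$ growing. Since Painter may answer blue very often, about $n$ turns are unavoidable. For which $G$ is $n+O(1)$ enough?

The smallest case is a single edge $G=K$. Builder draws the edges of a $P_n$ one after another, and the first red answer ends the game, so $n-1$ turns suffice. If Painter always answers blue, $n-1$ turns are needed. Hence $r_o(K,P_n)=n-1$.

Now let $G=M_k$ be the *serial matching*, with edges $v_1w_1,\dots,v_kw_k$ where $v_1<w_1<v_2<w_2<\dots<v_k<w_k$. To handle it we set up two tools that serve for the whole lecture.

**Tool 1: playing on $\mathbb Q$.** It is convenient always to have room between two vertices, so let Builder play on $\mathbb Q$. Suppose that he has a deterministic strategy there against a matching $M'$ without isolated vertices, ending within $T$ turns. Painter has two replies per turn, so there are at most $2^T$ plays, and at most $2T\cdot 2^T$ rationals occur as ends of drawn edges over all plays. Let $M$ be $M'$ with some isolated vertices added. Map these finitely many rationals, preserving order, to positive multiples of $|V(M)|+1$ in $\mathbb N$. Builder's strategy becomes a strategy on $\mathbb N$ with the same number of turns. Before, between and after the used vertices there are at least $|V(M)|$ unused ones, so a red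 $M'$ always extends to a red $M$. For upper bounds we may therefore play on $\mathbb Q$ and assume that matchings have no isolated vertices.

**Tool 2: the stack game.** Builder restricts himself as follows. He keeps a stack
$$-\infty=s_0<s_1<\dots<s_k ,$$
starting with $k=0$. Repeatedly he names a *fresh* rational $x>s_k$, that is, one never named before.

* If $k=0$, then $x$ is pushed onto the stack and no edge is drawn (a *free push*).
* If $k\ge 1$, he draws the edge $s_kx$. If the answer is blue, $x$ is pushed. If it is red, $s_k$ is *popped*, that is, removed, and $x$ is never used again.

So $s_1<\dots<s_k$ is always a blue ordered path, and $-\infty$ is never popped. Each named $x$ is fresh, so each drawn edge is new. A free push makes the stack nonempty, so the next named point costs a turn: there are never two namings in a row without a turn.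

Let us count turns. Suppose there have been $r$ red answers and $p$ free pushes, and the stack has $k$ real elements. Every red answer is a pop and every other event is a push, so there were $k+r$ pushes. Of these, $p$ were free and the remaining $k+r-p$ were blue answers. So the number of turns is $r+(k+r-p)$. Once a turn has been played, $p\ge 1$, and hence
$$\#\text{turns}\le k-1+2r. \tag{1}$$

*From now on the only thing to bound is the number of red answers.* If Builder stops when $k=n$ and at most $r$ red answers can ever occur, the game lasts at most $n-1+2r$ turns.

**Warm-up A.** $r_o(M_k,P_n)\le n-1+2k$.

*Proof.* Play the stack game. After a red answer $yx$, with $y$ popped, all remaining stack elements are $<y$. From then on Builder names only points less than $y$ (and above the top, as always). Then every later edge has both ends less than $y$, hence lies entirely to the left of $yx$. Consequently the red edges, each lying to the left of the one before it, form a serial matching, and $k$ red answers give a red $M_k$. Stop at $k$ red answers or at a stack of $n$ real elements, and apply (1) with $r\le k$. $\blacksquare$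

The paper from which the problem comes, Felix Christian Clemen, Emily Heath, Mikhail Lavrov, "Online Ramsey numbers of ordered paths and cycles", arXiv:2210.05235 (2022), asks for more. For serial matchings the sharper bound $r_o(M_k,P_n)\le n+2k-4$ (for $n\ge4$, $k\ge2$) is known.

What changes for other matchings? An *ordered matching* is an ordered graph whose edges are pairwise vertex-disjoint (isolated vertices are allowed). Two disjoint edges can be serial, nested, or crossing. The crossing pair is called $X$: vertices $a<b<c<d$, edges $ac$ and $bd$. A matching is *intersection-free* if it does not contain $X$. For instance, on the vertices $1,\dots,6$, the matching $\{16,23,45\}$ is intersection-free, while $\{14,26,35\}$ is not, because of $14$ and $26$. The problem reads: *is it true that for every intersection-free $M$ there is a constant $c$, depending on $M$ only, such that $r_o(M,P_n)\le n+c$ for all $n$?* The answer is yes, and intersection-free matchings are the only ordered graphs with this property.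

**Theorem 1.** Let $M$ be an intersection-free ordered matching with $m\ge1$ edges. Then for all $n\ge 1$,
$$r_o(M,P_n)\le n+c,\qquad c=2\cdot 3^{4^m}.$$
(If $M$ has no edges, then $r_o(M,P_n)=0$.)

**Theorem 2 (converse and classification).** Let $G$ be a finite ordered graph that is not an intersection-free matching. Then $r_o(G,P_n)\ge\frac32(n-1)$ for all $n$. Hence $r_o(G,P_n)\le n+O(1)$ if and only if $G$ is an intersection-free matching. If $G$ is an intersection-free matching with $m\ge 1$ edges, then $n+m-2\le r_o(G,P_n)\le n+2\cdot 3^{4^m}$ for $n\ge2$.

The constants $3/2$ and $2\cdot3^{4^m}$ are not claimed to be sharp.

## 2. The nested pair: guard and roof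

Let $N$ be the nested pair: $a<b<c<d$ with edges $ad$ and $bc$. The strategy of Warm-up A never produces a red $N$, since its red edges are serial. The natural repair is to play on the other side. After a red answer $yx$ with new top $t<y$, name points $z>x$. If $t$ is popped by a red edge $tz$, then $t<y<x<z$ and we have a red $N$. So $t$ *guards* the red edge $yx$: popping $t$ finishes the job.

**Where this stops working.** Painter need not pop $t$. Suppose that Builder always names points beyond everything named so far, and let Painter answer blue, red, blue, red, and so on. After the free push $s_1$, the edge $s_1p_1$ is blue, $p_1q_1$ is red and pops $p_1$, $s_1p_2$ is blue with $p_2>q_1$, $p_2q_2$ is red and pops $p_2$, and so on. The red edges satisfy $p_1<q_1<p_2<q_2<\cdots$, so they are serial. The stack never has more than two real elements, and the game never ends. The guard $s_1$ is never touched, and the red edges to its right are wasted.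

What makes a red edge to the right of the guard useful? It would be useful if it lay *under* an earlier red edge. So we want a guard below and a *roof* above.

**Warm-up B.** In the stack game Builder can force a red $N$ or a stack of $n$ real elements with at most $3$ red answers. Hence $r_o(N,P_n)\le n+5$.

*Proof.* Name points until the first red answer $yx$, which will be the roof. The stack is now below $y$. Name only points less than $y$ until the second red answer $y'x'$; then $y'<x'<y$. Let $t$ be the new top. We have
$$t\;<\;y'\;<\;x'\;<\;y\;<\;x .$$
Now name only points of the gap $(y,x)$, above the top. The third red answer is an edge $uz$ with $z\in(y,x)$. Either $u=t$, and then $tz$ is around $y'x'$; or $u$ was pushed after the second red answer, so $u\in(y,x)$, and then $uz$ is under $yx$. Both give a red $N$. If $t=-\infty$, only the second possibility can occur. By (1) with $r\le3$ there are at most $n-1+6$ turns. $\blacksquare$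

So the dilemma for Painter is: pop the guard, and the popped edge encloses a red graph prepared in $(t,y)$; or pop above the guard, and the red edges go under the roof.

For a general matching we want this recursively: with the roof $yx$ in place, build a red $D$ under it to get a red $D$ with an edge around it, while the guard protects a red $C$. Builder cannot choose which alternative occurs, so an induction must carry *two* targets, one for each horn of the dilemma. They have different geometry:

* the graph prepared for the guard must lie **to the right of the current top**, so that a later pop can enclose it;
* the graph finished under the roof must lie **to the left of the interval where play goes on**, so that further red graphs can be placed to its right.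

The next three sections turn this into a definition and an induction.

## 3. Decomposing intersection-free matchings

Write $A_1A_2$ for the matching consisting of $A_1$ followed, entirely to its right, by $A_2$. Write $\widehat C$ for $C$ together with one new edge whose left end is before all of $C$ and whose right end is after all of $C$. Thus $\widehat\emptyset=K$ is a single edge, $\widehat K=N$, $KK=M_2$, and $\{16,23,45\}=\widehat{KK}$.

**Lemma 3.** Every nonempty intersection-free matching $A$ without isolated vertices is either $\widehat C$, or $A_1A_2$ with $A_1,A_2$ nonempty. Here $C,A_1,A_2$ are intersection-free with fewer edges.

*Proof.* Let $pq$ be the edge at the leftmost vertex $p$. Any other edge $rs$, $r<s$, has $r>p$. It cannot satisfy $p<r<q<s$, since $pq,rs$ would then form an $X$. So it lies inside $(p,q)$ or entirely to the right of $q$. If no vertex exceeds $q$, all other edges lie in $(p,q)$, and $A=\widehat C$ where $C$ consists of them. Otherwise let $A_1$ be the part in $[p,q]$ and $A_2$ the part to the right of $q$; both contain an edge, and $A=A_1A_2$. Subgraphs of intersection-free matchings are intersection-free. $\blacksquare$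

## 4. Frames and $(A,B)$-strategies

We describe a phase of the stack game played above a fixed stack element $v$, with named points confined to an interval $J$. The *top* is the largest stack element.

**Definition (frame).** A *frame* $(v;J)$ in a position consists of a stack element $v$ (possibly $-\infty$) and a nonempty open interval $J=(a,b)$, $-\infty\le a<b\le\infty$, with $v\le a$, such that all stack elements above $v$ lie in $J$.

Example: let the stack be $-\infty<1<4<6$. Then $(1;(2,7))$ is a frame, and so is $(6;(10,11))$. But $(4;(5,\frac{11}2))$ is not, because $6\notin(5,\frac{11}2)$. Note that a gap between $v$ and $a$ is allowed. In Warm-up B, the third stage was played on the frame $(t;(y,x))$, and the gap contained the guarded edge $y'x'$.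

Two facts about a frame $(v;J)$ are used all the time.

* The top is less than $b$: it is either $v\le a<b$ or an element of $J$. So fresh points of $J$ above the top exist, since infinitely many rationals lie between $\max(a,\text{top})$ and $b$, and only finitely many have been named.
* If only points of $J$ are named, then $(v;J)$ remains a frame until $v$ is popped.

**Definition ($(A,B)$-strategy).** Let $A,B$ be intersection-free matchings. An *$(A,B)$-strategy of cost $c$* is a rule for a player, Leader, that can be started in any position with any frame $(v;J)$, $J=(a,b)$, and runs as follows.

* The run *aborts* as soon as $v$ is popped. This takes precedence over everything else.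
* Otherwise, when Leader is in control, he does one of three things.
  * He names a fresh point of $J$ above the top.
  * He declares *success*. This is allowed only if there is a red copy of $A$ with all vertices in $J\cap(t,\infty)$, where $t$ is the current top. It ends the run.
  * He *hands over* a frame $(w;J')$ with $w\ge v$ and $J'=(a',b')\subseteq J$. This is allowed only if there is a red copy of $B$ with all vertices in $(a,a']$. Then an arbitrary player, Client, names fresh points of $J'$ above the top as long as $w$ is on the stack, possibly forever. When $w$ is popped, control returns to Leader, unless the run has aborted.
* Whatever Painter and Client do, at every moment the number of Leader's own named points that were answered red, plus the number of handovers, is at most $c$.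

A run may last forever if Painter stops answering red; this is allowed. During a run only points of $J$ are named, so all stack elements above $v$ lie in $J$. In particular a handed-over $w$ satisfies $w=v$ or $w\in J$. The red answers to Client's points are not counted: the person who runs Client will pay for them.

**Example: $A=B=K$.** Leader names points of $J$ until the first red answer $yx$. If $y=v$, the run aborts. Otherwise $y,x\in J$, the new top is less than $y$, and Leader declares success with the red edge $yx$. The cost is $1$, with no handover.

**Example: $A=B=N$.** This is Warm-up B inside a frame, and it shows what a handover is for. Start at $(v;J)$, $J=(a,b)$, aborting whenever $v$ is popped.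

Get a red $yx$ in $J$, then, naming in $(a,y)$, a red $y'x'$ in $(a,y)$. Let $t\ge v$ be the top. Name points of $(y,x)$ above the top until a red $uz$.

* If $u=t$ (and $t\neq v$), then $t\in J$ and $\{tz,y'x'\}$ is a red $N$ in $J$ to the right of the new top. Declare success.
* If $u\in(y,x)$, then $\{yx,uz\}$ is a red $N$. It need not lie to the right of the new top $t'$, because other points of $(y,x)$ below $u$ may be on the stack. So success is not available. But this $N$ lies in $(a,x]$, so Leader may hand over $(t';(x,b))$. If control returns, $t'$ was popped by a red edge $t'z'$ with $z'>x$, and $t'\ne v$. Since $t'<u<z<x<z'$, the pair $\{t'z',uz\}$ is a red $N$ in $J$, to the right of the new top: success.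

The cost is at most $3+1=4$. Note the last move: before handing over, Leader had a red edge $uz$ guarded by $t'$, and this made the return of control profitable. The general proof does the same.

## 5. Every pair $(A,B)$ has a strategy of finite cost

**Lemma 4.** For all intersection-free $A,B$ (without isolated vertices) there is an $(A,B)$-strategy of finite cost. Let $c(A,B)$ be the least cost, $f(A,B)=1+c(A,B)$ and $s=|E(A)|+|E(B)|$. Then
$$f(A,B)\le h_s:=3^{2^s}-1 .$$

*Proof.* Induction on $s$. Let $(v;J)$, $J=(a,b)$, be the starting frame. We distinguish four cases, which by Lemma 3 are exhaustive: one of $A,B$ is empty; or both are nonempty and $A$ splits as $A_1A_2$; or $B$ splits as $B_1B_2$; or $A=\widehat C$ and $B=\widehat D$.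

**Case 0: an empty target.** *Purpose: start the induction.* If $A=\emptyset$, declare success at once; the cost is $0$. If $A\neq\emptyset$ and $B=\emptyset$, hand over $(v;J)$ at once. This is legal, since the empty graph is a red copy of $B$ in $(a,a]$. When $v$ is popped, the run aborts. The cost is $1$. So $f\le 2=h_0\le h_s$.

**Case 1: $A=A_1A_2$ with $A_1,A_2\ne\emptyset$, and $B\neq\emptyset$.** *Purpose: build $A$ from right to left, as in Warm-up A.* Run an $(A_2,B)$-strategy on $(v;J)$. Whenever it hands over a frame, hand the same frame to our own Client; the conditions are the same. If $v$ is popped at any time, we abort, and so does the inner run.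

If the inner run succeeds, there is a red $A_2$ in $J\cap(t,\infty)$, where $t$ is the top. Let $b_2$ be its leftmost vertex, so $b_2>t$ and $b_2>a$. All stack elements above $v$ are $>a$ and $\le t<b_2$, so $(v;(a,b_2))$ is a frame. Run an $(A_1,B)$-strategy on it. Its handovers $(w;J')$, $J'=(a',b')$, have $w\ge v$, $J'\subseteq(a,b_2)\subseteq J$ and a red $B$ in $(a,a']$, so they are legal for us, and we pass them on.

If this run succeeds, there is a red $A_1$ in $(a,b_2)\cap(t',\infty)$, where $t'<b_2$ is the new top. All vertices of the red $A_2$ are $\ge b_2$. So $A_1$ and $A_2$ together form a red $A_1A_2$ in $J\cap(t',\infty)$, and we declare success.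

The costs add up: $c(A,B)\le c(A_2,B)+c(A_1,B)$. Hence $f(A,B)\le f(A_1,B)\,f(A_2,B)$.

**Case 2: $B=B_1B_2$ with $B_1,B_2\ne\emptyset$, and $A\ne\emptyset$.** *Purpose: build $B$ from left to right, by acting as Client of a strategy for $B_1$.* Run an $(A,B_1)$-strategy $\Phi$ on $(v;J)$. Whenever $\Phi$ hands over $(w;J')$, $J'=(a',b')$, there is a red $B_1$ in $(a,a']$. We act as its Client by running an $(A,B_2)$-strategy $\Phi_2$ on the frame $(w;J')$. This names only points of $J'$, as a Client must.

* If $\Phi_2$ hands over $(w';J'')$, $J''=(a'',b'')$, there is a red $B_2$ in $(a',a'']$. With the red $B_1$ in $(a,a']$ it forms a red $B_1B_2$ in $(a,a'']$. Also $w'\ge w\ge v$ and $J''\subseteq J'\subseteq J$. So we may hand $(w';J'')$ over to our Client. He names only points of $J''\subseteq J'$, and when $w'$ is popped, control returns to $\Phi_2$, unless $w$ was popped.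
* If $\Phi$ succeeds, we declare success. If $\Phi_2$ succeeds, there is a red $A$ in $J'\cap(t,\infty)\subseteq J\cap(t,\infty)$, $t$ the top, and we declare success too.
* If $w$ is popped, $\Phi_2$ aborts and control returns to $\Phi$; if $w=v$, we abort.

Cost: $\Phi$ has $i$ red answers and $j$ handovers with $i+j\le c(A,B_1)$. Each of its handovers is replaced by one run of $\Phi_2$, contributing at most $c(A,B_2)$. The total is at most $i+j\,c(A,B_2)\le c(A,B_1)\bigl(1+c(A,B_2)\bigr)$. Hence $f(A,B)\le f(A,B_1)\,f(A,B_2)$.

**Case 3: $A=\widehat C$ and $B=\widehat D$.** By induction there are a $(C,\widehat D)$-strategy of cost $c_1=c(C,\widehat D)$ and a $(\widehat C,D)$-strategy of cost $c_2=c(\widehat C,D)$. Leader plays the following five steps, aborting whenever $v$ is popped.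

**Step 1: get the roof.** Name points of $J$ above the top until the first red answer. It gives a red edge $e=yx$, where $y$ is popped. If $y=v$, we abort. Otherwise $y\in J$ and $x\in J$, and all remaining stack elements are less than $y$.

**Step 2: get a guarded $C$ to the left of the roof.** The remaining stack elements above $v$ lie in $(a,y)$, so $(v;(a,y))$ is a frame. Run a $(C,\widehat D)$-strategy $\Psi$ on it and pass its handovers on to our Client. This is legal: such a handover has $w\ge v$, its interval $(a',b')$ lies in $(a,y)\subseteq J$, and there is a red $\widehat D$ in $(a,a']$. If $\Psi$ succeeds, let $t\ge v$ be the top. Then there is a red $C$ with all vertices in $(t,y)$, and we have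
$$t\;<\;C\;<\;y\;<\;x .$$

**Step 3: build $D$ under the roof.** There are no stack elements above $t$, and $t<y<x$, so $(t;(y,x))$ is a frame. Run a $(\widehat C,D)$-strategy $\Phi$ on it.

* If $\Phi$ succeeds, there is a red $\widehat C$ in $(y,x)\subseteq J$ to the right of the top. We declare success.
* Suppose that $t$ is popped while $\Phi$ runs, including the time spent in Step 4. All points named in this time lie in $(y,x)$, so $t$ is popped by a red edge $tz$ with $z\in(y,x)$. If $t=v$, we abort. Otherwise $t\in J$, and $tz$ together with the red $C$ in $(t,y)$ is a red $\widehat C$ in $[t,z]\subset J$. The new top is less than $t$. We declare success. *(The guard did its job.)*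
* If $\Phi$ hands over $(w;J')$, $J'=(a',b')\subseteq(y,x)$, there is a red $D$ in $(y,a']$. Since $(w;J')$ is a frame, $w\le a'$; and $a'<b'\le x$. So $w\le a'<x$. We act as Client of $\Phi$ by Step 4.

**Step 4: get a new guarded $C$ before using the roof.** At this point $e$ and the red $D$ already form a red $\widehat D$. But to profit from a return of control we first want a guarded $C$, as in the example $A=B=N$. Run a $(C,\widehat D)$-strategy $\Psi'$ on $(w;J')$. It names only points of $J'$, as a Client of $\Phi$ must.

* If $\Psi'$ hands over $(w'';J'')$, $J''=(a'',b'')$, there is a red $\widehat D$ in $(a',a'']\subseteq(a,a'']$. Also $J''\subseteq J'\subseteq J$ and $w''\ge w\ge t\ge v$. So we may pass this handover on to our Client. He names only points of $J''\subseteq J'\subseteq(y,x)$. When $w''$ is popped, control returns to $\Psi'$, unless $w$ was popped.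
* If $w$ is popped, $\Psi'$ aborts and control returns to $\Phi$. If $w=t$, we are instead in the second bullet of Step 3.
* If $\Psi'$ succeeds, let $t'\ge w$ be the top. There is a red $C$ with all vertices in $J'\cap(t',\infty)\subset(t',x)$. Discard the runs $\Phi$ and $\Psi'$ and go to Step 5.

**Step 5: use the roof and hand over.** We have $v\le t'<x$: either $t'=w\le a'<x$, or $t'\in J'\subseteq(y,x)$. Moreover $x<b$, as $x\in J$. Nothing on the stack is above $t'$, so $(t';(x,b))$ is a frame, and $(x,b)\subseteq J$. The edge $e=yx$ and the red $D$ in $(y,a']$, with $a'<x$, form a red $\widehat D$ with all vertices in $[y,x]\subset(a,x]$. So handing over $(t';(x,b))$ to our Client is legal, and we do it.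

If $t'$ is popped, this happens by a red edge $t'z$ with $x<z<b$. If $t'=v$, we abort. Otherwise control returns and $t'\in J$. Then $t'z$ together with the red $C$ in $(t',x)$ is a red $\widehat C$ in $[t',z]\subset J$. The new top is less than $t'$. We declare success.

**Cost of Case 3.** Step 1 has at most one red answer. Step 2 contributes at most $c_1$. In Steps 3 and 4, $\Phi$ has $i$ red answers and $j$ handovers with $i+j\le c_2$, and each handover is followed by one run of $\Psi'$, contributing at most $c_1$; together at most $c_2+c_1c_2$. Step 5 is one handover. So
$$c(A,B)\le 2+c_1+c_2+c_1c_2,\qquad\text{i.e.}\qquad f(A,B)\le 2+f(C,\widehat D)\,f(\widehat C,D).$$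

**Bound.** In Cases 1–3 every invoked pair has total size at most $s-1$, so its $f$ is at most $h_{s-1}$, because $h$ is increasing. With $q=3^{2^{s-1}}\ge3$,
$$f(A,B)\le 2+h_{s-1}^2=2+(q-1)^2=q^2-2q+3\le q^2-1=h_s,$$
where the last inequality is $2q\ge4$. $\blacksquare$

In these constructions Leader always reaches a decision after finitely many internal changes of strategy: each change starts a strategy for a smaller pair or moves to a later stage, and a run that has handed over regains control only after a pop.

## 6. Proof of Theorem 1

If $M$ has no edges, a red $M$ is there from the start and $r_o(M,P_n)=0$. If $n=1$, the blue $P_1$ is there from the start. So let $m\ge1$ and $n\ge2$. By Tool 1 we play on $\mathbb Q$ and assume that $M$ has no isolated vertices.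

**Strategy.** Starting with the stack $\{-\infty\}$, Builder plays the stack game and runs, as Leader, an $(M,M)$-strategy of cost $c(M,M)$ on the frame $(-\infty;\mathbb Q)$, choosing deterministically among the available fresh points. He stops as soon as there is a red $M$ or the stack has $n$ real elements, which form a blue $P_n$.

**Counting red answers.** The base $-\infty$ is never popped, so the run never aborts. A success or a handover requires a red copy of $M$, and then the game is already over. So until the end Leader names every point himself, and every red answer is an answer to one of his own points. By the definition of cost there are at most $c(M,M)$ red answers.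

**Counting turns.** At every moment the stack has at most $n$ real elements, so by (1) the number of turns never exceeds $n-1+2c(M,M)$. As long as the game is not over, Leader names a point, and two namings in a row include a turn. So the game ends within that many turns. Lemma 4 with $s=2m$ gives $c(M,M)\le h_{2m}-1=3^{2^{2m}}-2=3^{4^m}-2$. Therefore
$$r_o(M,P_n)\le n-1+2\bigl(3^{4^m}-2\bigr)\le n+2\cdot3^{4^m}.\qquad\blacksquare$$

## 7. A greedy Painter against every other ordered graph

*Proof of Theorem 2.* Let $G$ be finite and not an intersection-free matching. The plan is to find a small forbidden pattern in $G$ and let Painter avoid only that.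

**Step 1: four patterns.** If $G$ is a matching, it contains $X$. Otherwise some vertex has two neighbors. According to whether this vertex lies between them, before both, or after both, $G$ contains one of the following on vertices $a<b<c$:
$$P_3=\{ab,bc\},\qquad S=\{ab,ac\},\qquad S'=\{ac,bc\}.$$
Let $F\subseteq G$ be one of $X,P_3,S,S'$. A red $G$ contains a red $F$, so $r_o(G,P_n)\ge r_o(F,P_n)$. It suffices to bound $r_o(F,P_n)$ from below.

**Step 2: Painter's strategy.** Painter colors an edge red unless this creates a red $F$. Then a red $F$ never appears, so the game can end only with a blue path $u_1<\dots<u_n$. (If Builder never produces one, the game is infinitely long, which only helps.)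

**Step 3: blue path edges need red witnesses.** For $i\le n-1$, the edge $u_iu_{i+1}$ was colored blue because some red edge forms a copy of $F$ with it. We count how many indices $i$ one red edge can serve.

* $F=X$: the red edge $pq$ crosses $u_iu_{i+1}$, i.e. exactly one of $p,q$ lies in the open interval $(u_i,u_{i+1})$ and the other lies outside $[u_i,u_{i+1}]$. These open intervals are disjoint, so each end of the red edge lies in at most one of them. Each red edge serves at most two indices.
* $F=P_3$: the red edge has right end $u_i$ or left end $u_{i+1}$. Each of the two possibilities determines $i$, so each red edge serves at most two indices.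
* $F=S$: the red edge has left end $u_i$. Each red edge serves at most one index.
* $F=S'$: the red edge has right end $u_{i+1}$. Each red edge serves at most one index.

So there are at least $(n-1)/2$ red edges besides the $n-1$ blue path edges, and $r_o(F,P_n)\ge\frac32(n-1)$.

**Step 4: classification.** Since $\frac32(n-1)-n\to\infty$, such a $G$ does not satisfy $r_o(G,P_n)\le n+O(1)$. Intersection-free matchings do, by Theorem 1.

**Step 5: the lower bound $n+m-2$.** Let $G$ be an intersection-free matching with $m\ge1$ edges, and let $n\ge2$. Painter colors the first $m-1$ edges red and all later ones blue. A red $G$ needs $m$ red edges, so none appears. A blue $P_n$ needs $n-1\ge1$ blue edges, all drawn after the first $m-1$ turns. So the game lasts at least $(m-1)+(n-1)=n+m-2$ turns. The upper bound is Theorem 1. $\blacksquare$
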